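\title{Semi-Eulerian pseudomanifolds with a negative $\mathbf{cd}$-coefficient}

\begin{abstract}
We show that the $\mathbf{cd}$-index of a semi-Eulerian simplicial pseudomanifold can have a negative coefficient. For odd $d$, the coefficient of $\mathbf c^{d-2}\mathbf d$ in the $\mathbf{cd}$-index of a $(d-1)$-dimensional semi-Eulerian complex is the number of facets minus the Euler characteristic. For every $C\ge0$ and every sufficiently large odd $d$ we construct a semi-Eulerian pseudomanifold of dimension $d-1$ whose Euler characteristic exceeds $C+1$ times the number of facets. The construction glues boundaries of simplices along patterns given by a binary code and by polynomials over a finite field, repairs the links by attaching joins, and connects the pieces by tubes. For $d\le5$ we prove that the $\mathbf{cd}$-index is always non-negative.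
\end{abstract}

\section{Introduction}

\subsection*{The $\mathbf{cd}$-index}
Let $\Omega$ be a finite graded poset of rank $d+1$ with minimum $\hat0$ and maximum $\hat1$, and let $[d]=\{1,\dots,d\}$. For $K\subseteq[d]$ let $f_K$ be the number of chains of $\Omega$ whose set of ranks is exactly $K$; thus $f_\emptyset=1$. The numbers $f_K$ form the \emph{flag $f$-vector}, and the numbers
\[
h_K=\sum_{J\subseteq K}(-1)^{|K\setminus J|}f_J
\]
form the \emph{flag $h$-vector}. In noncommuting variables $\mathbf a,\mathbf b$ put $u_K=u_1\cdots u_d$, where $u_i=\mathbf b$ if $i\in K$ and $u_i=\mathbf a$ otherwise. The \emph{$\mathbf{ab}$-index} of $\Omega$ is $\Psi(\Omega)=\sum_{K\subseteq[d]}h_Ku_K$.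

The poset $\Omega$ is \emph{Eulerian} if every interval with more than one element has as many elements of even rank as of odd rank. For Eulerian $\Omega$ one has $h_K=h_{[d]\setminus K}$ for all $K$, and $\Psi(\Omega)$ is a homogeneous polynomial of degree $d$ in $\mathbf c=\mathbf a+\mathbf b$ (of degree $1$) and $\mathbf d=\mathbf{ab}+\mathbf{ba}$ (of degree $2$), the \emph{$\mathbf{cd}$-index} of $\Omega$.

The poset $\Omega$ is \emph{semi-Eulerian} if every interval other than $[\hat0,\hat1]$ is Eulerian. The symmetry $h_K=h_{[d]\setminus K}$ may then fail, and the semi-Eulerian $\mathbf{cd}$-index of Juhnke-Kubitzke, Samper and Venturello \cite{JSV} is obtained by forcing it: one keeps $h_K$ for $K\subseteq[d-1]$ and replaces $h_{[d]\setminus K}$ by $h_K$. This gives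
\begin{equation}\label{eq:psi}
\Psi'(\Omega)=\sum_{K\subseteq[d-1]}h_K\,\bigl(u_K+u_{[d]\setminus K}\bigr).
\end{equation}
It is known that $\Psi'(\Omega)$ is a polynomial in $\mathbf c$ and $\mathbf d$ for every semi-Eulerian $\Omega$; we use this fact without proof. This polynomial is the \emph{$\mathbf{cd}$-index} of $\Omega$, and it is the usual one when $\Omega$ is Eulerian. It is \emph{non-negative} if all its coefficients are.

\subsection*{Simplicial complexes}
All complexes are finite and contain the empty face. We write $f_i=f_i(\Delta)$ for the number of $i$-dimensional faces and $\chi(\Delta)=\sum_{i\ge0}(-1)^if_i$ for the unreduced Euler characteristic, so that $\chi(S^n)=1+(-1)^n$, including $\chi(S^{-1})=\chi(\{\emptyset\})=0$. A complex of dimension $d-1$ is \emph{pure} if all its maximal faces (\emph{facets}) have $d$ elements; its \emph{ridges} are the faces with $d-1$ elements, and $f(\Delta)=f_{d-1}(\Delta)$ denotes the number of facets. The \emph{link} of a face $G$ is $\operatorname{lk}G=\{H\in\Delta: H\cap G=\emptyset,\ H\cup G\in\Delta\}$. The \emph{dual graph} of a pure complex has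 the facets as nodes, two facets being adjacent if they share a ridge. Its connected components are the \emph{strong components}, and $\Delta$ is \emph{strongly connected} if there is only one. A \emph{simplicial pseudomanifold} is a pure, strongly connected complex in which every ridge lies in exactly two facets.

If $\Delta$ is pure of dimension $d-1$, its faces ordered by inclusion, with a top element $\hat1$ adjoined, form a graded poset of rank $d+1$ in which a face $G$ has rank $|G|$. We call $\Delta$ Eulerian or semi-Eulerian if this poset is (so such complexes are pure by definition), and the $\mathbf{cd}$-index of $\Delta$ is that of the poset. Intervals between two faces are Boolean lattices, which are Eulerian, so only the intervals $[G,\hat1]$ matter. For $G\in\Delta$ put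
\begin{equation}\label{eq:e}
e_\Delta(G)=\sum_{G\subseteq H\in\Delta}(-1)^{|H|}=(-1)^{|G|}\bigl(1-\chi(\operatorname{lk}G)\bigr).
\end{equation}
The interval $[G,\hat1]$ has equally many elements of even and odd rank if and only if $e_\Delta(G)+(-1)^{d+1}=0$. Hence a pure complex is semi-Eulerian if and only if
\begin{equation}\label{eq:semi}
e_\Delta(G)=(-1)^d,\quad\text{equivalently}\quad\chi(\operatorname{lk}G)=\chi\bigl(S^{d-1-|G|}\bigr),\qquad\text{for all }\emptyset\ne G\in\Delta,
\end{equation}
and it is Eulerian if and only if this also holds for $G=\emptyset$, that is, $\chi(\Delta)=\chi(S^{d-1})$. For $d\ge2$ the link of a ridge is a set of points, and \eqref{eq:semi} says that there are two of them. So in a semi-Eulerian complex every ridge lies in exactly two facets, and \emph{for $d\geq 2$ a semi-Eulerian pseudomanifold is the same as a strongly connected semi-Eulerian complex}.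

\subsection*{The question}
A triangulated closed manifold is semi-Eulerian, since the links of its nonempty faces have the homology of spheres, but it need not be Eulerian. For a closed surface, $h_{\{1,2,3\}}=\chi-1$ while $h_\emptyset=1$, so the symmetry fails unless $\chi=2$; by \eqref{eq:kappa} below its $\mathbf{cd}$-index is $\mathbf c^3+(f_0-2)\mathbf{dc}+(f_1-f_0)\mathbf{cd}$. In general the flag numbers of a simplicial complex are multiples of its face numbers, so non-negativity of the $\mathbf{cd}$-index is a system of linear inequalities among the $f_i$. All simplicial manifolds have a non-negative $\mathbf{cd}$-index \cite{JSV}. We answer the following question, taken from the paper of Caster, Guyer and Samper \cite{CGS}.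

\begin{quote}
\emph{Does every semi-Eulerian simplicial pseudomanifold have a non-negative $\mathbf{cd}$-index?}
\end{quote}

Such a pseudomanifold looks like a manifold in its top two dimensions, and all its links have the right Euler characteristic. One may therefore guess that the answer is yes, and in low dimensions it is (Theorem~\ref{thm:low}). In high dimensions it is no. The first step is to find a coefficient with a simple meaning.

\begin{theorem}\label{thm:coef}
Let $d\ge3$ be odd and let $\Delta$ be a $(d-1)$-dimensional semi-Eulerian simplicial complex. The coefficient of $\mathbf c^{d-2}\mathbf d$ in its $\mathbf{cd}$-index is $f_{d-1}(\Delta)-\chi(\Delta)$.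
\end{theorem}

A facet has $2^{d-1}$ faces of even dimension, so the trivial bound is $\chi\le2^{d-1}f_{d-1}$, far from the inequality $\chi\le f_{d-1}$ that non-negativity requires. The conditions \eqref{eq:semi} do not close this gap.

\begin{theorem}\label{thm:main}
For every $C\ge0$ there is $d_0$ such that for every odd $d\ge d_0$ there is a $(d-1)$-dimensional semi-Eulerian simplicial pseudomanifold $\Delta$ with $\chi(\Delta)>(C+1)f_{d-1}(\Delta)$. The coefficient of $\mathbf c^{d-2}\mathbf d$ in its $\mathbf{cd}$-index is less than $-C\,f_{d-1}(\Delta)$.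
\end{theorem}

The case $C=0$ answers the question in the negative.

\begin{theorem}\label{thm:low}
If $d\le5$, every pure $(d-1)$-dimensional semi-Eulerian simplicial complex, strongly connected or not, has a non-negative $\mathbf{cd}$-index.
\end{theorem}

We make no claim about even $d\ge6$, about small odd $d\ge7$, or about Eulerian complexes.

\subsection*{Outline}
Theorems~\ref{thm:coef} and~\ref{thm:low} are proved in Sections~\ref{sec:coef} and~\ref{sec:low} by comparing coefficients in \eqref{eq:psi}. The rest of the paper proves Theorem~\ref{thm:main}. Section~\ref{sec:defect} rewrites \eqref{eq:semi} as the vanishing of a linear \emph{defect} of the indicator function of $\Delta$, so that every cut-and-paste operation becomes a short computation. Section~\ref{sec:tubes} shows that strong connectivity can be bought at the price of at most $3d^2$ facets per strong component. It remains to glue many boundaries of simplices so that each contributes much more than $d^2$ to the Euler characteristic. This takes three rounds, each supplying the patches that repair the next one: complexes with $\chi/f$ large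 (Section~\ref{sec:code}), complexes with $-\chi/f$ large (Section~\ref{sec:poly}), and a complex in which each sphere contributes about $d^4/24$ (Section~\ref{sec:main}).

\section{Coefficients of the monomials with one $\mathbf d$}\label{sec:coef}

In a $\mathbf{cd}$-monomial $w$ of degree $d$, each $\mathbf c$ occupies one of the positions $1,\dots,d$ and each $\mathbf d$ occupies two adjacent positions. Expanding $w$ in $\mathbf a,\mathbf b$ gives the following rule:
\begin{equation}\label{eq:rule}
\begin{array}{l}
\text{a word $u_1\cdots u_d$ has coefficient $1$ in $w$ if $u_j\ne u_{j+1}$ whenever a $\mathbf d$ of $w$}\\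
\text{occupies positions $j,j+1$, and coefficient $0$ otherwise.}
\end{array}
\end{equation}
The lexicographically first word of $w$ arises by substituting $\mathbf a$ for $\mathbf c$ and $\mathbf{ab}$ for $\mathbf d$, and it determines $w$. So the $\mathbf{cd}$-monomials are linearly independent, and the coefficient $[w]$ of $w$ in $\Psi'$ is well defined. For $K\subseteq[d-1]$ the coefficient of $u_K$ in $\Psi'$ is the true $h_K$, because $u_K$ ends in $\mathbf a$ while all the words $u_{[d]\setminus K'}$ in \eqref{eq:psi} end in $\mathbf b$. Thus $h_K$ is the sum of the $[w]$ over the monomials $w$ that contain $u_K$.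

Let $\Delta$ be semi-Eulerian of dimension $d-1$. The word $\mathbf a^d$ occurs only in $\mathbf c^d$, so $[\mathbf c^d]=h_\emptyset=1$. Put $\kappa_j=[\mathbf c^j\mathbf d\mathbf c^{d-2-j}]$ for $0\le j\le d-2$, and $\kappa_{-1}=0$. In the word with a single $\mathbf b$ in position $i\le d-1$, adjacent letters differ only at positions $(i-1,i)$ and $(i,i+1)$. These two pairs overlap, so by \eqref{eq:rule} only $\mathbf c^d$ and monomials with one $\mathbf d$ at one of these pairs contribute: $f_{i-1}-1=h_{\{i\}}=1+\kappa_{i-2}+\kappa_{i-1}$. Solving this recursion gives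
\begin{equation}\label{eq:kappa}
\kappa_j=\sum_{t=0}^{j}(-1)^{j-t}(f_t-2)\qquad(0\le j\le d-2).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:coef}]
Take $j=d-2$, which is odd. The sum \eqref{eq:kappa} has an even number of terms, so the constants cancel and $\kappa_{d-2}=-\sum_{t=0}^{d-2}(-1)^tf_t$. Since $d-1$ is even, $\chi(\Delta)=\sum_{t=0}^{d-2}(-1)^tf_t+f_{d-1}$. Hence $\kappa_{d-2}=f_{d-1}-\chi(\Delta)$.
\end{proof}

\begin{remark}
The parity of $d$ matters. For every complex,
\[
\sum_{G\in\Delta}(-1)^{|G|}e_\Delta(G)=\sum_{H\in\Delta}(-1)^{|H|}\sum_{G\subseteq H}(-1)^{|G|}=1 .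
\]
If $\Delta$ is semi-Eulerian, the left side is $e_\Delta(\emptyset)+(-1)^d\bigl(e_\Delta(\emptyset)-1\bigr)$. For odd $d$ this imposes no condition. For even $d$ it forces $e_\Delta(\emptyset)=1$, so $\chi(\Delta)=0$, the complex is Eulerian, and \eqref{eq:kappa} gives $\kappa_{d-2}=\chi+f_{d-1}-2=f_{d-1}-2$. For Eulerian complexes with $d$ odd, Theorem~\ref{thm:coef} gives the same value. So this coefficient can be negative only for odd $d$ and $\chi\ne2$.
\end{remark}

\section{Dimension at most four}\label{sec:low}

\begin{proof}[Proof of Theorem~\ref{thm:low}]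
For $d=1$ we have $\Psi'=h_\emptyset(\mathbf a+\mathbf b)=\mathbf c$. Let $d\ge2$ and let $G$ be a face with $i<d$ elements. Its link is pure with facets of size $d-i$, and each ridge of the link lies in two facets of the link, because adding $G$ turns it into a ridge of $\Delta$. So the link has two distinct facets and at least $d-i+1$ vertices. For $i=0$ this says $f_0\ge d+1$. For $i\ge1$, counting pairs of an $i$-element face and a vertex of its link gives
\begin{equation}\label{eq:ineq}
(i+1)f_i\ge(d-i+1)f_{i-1}\qquad(1\le i<d).
\end{equation}
Counting pairs of a ridge and a facet containing it gives $d\,f_{d-1}=2f_{d-2}$. By \eqref{eq:kappa}, as far as they are defined,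
\[
\kappa_0=f_0-2,\quad\kappa_1=f_1-f_0,\quad\kappa_2=f_2-f_1+f_0-2,\quad\kappa_3=f_3-f_2+f_1-f_0 .
\]
We have $\kappa_0\ge d-1>0$, and for $d\ge3$ also $\kappa_1>0$, since $2f_1\ge d f_0$ by \eqref{eq:ineq}. This settles $d=2$ and $d=3$, where no monomial has two letters $\mathbf d$.

\emph{The case $d=4$.} It remains to treat $\kappa_2$ and $[\mathbf d^2]$. In $\mathbf{baba}$ all adjacent letters differ, so $h_{\{1,3\}}=1+\kappa_0+\kappa_1+\kappa_2+[\mathbf d^2]=f_2+f_0-3+[\mathbf d^2]$. A triangle has three vertices, so $f_{\{1,3\}}=3f_2$ and $h_{\{1,3\}}=3f_2-f_0-f_2+1$. Hence $[\mathbf d^2]=f_2-2f_0+4$. By \eqref{eq:semi} every vertex link has Euler characteristic $2$; summing over the vertices gives $2f_1-3f_2+4f_3=2f_0$, and with $4f_3=2f_2$ we get $f_2=2f_1-2f_0$. By \eqref{eq:ineq}, $f_1\ge2f_0$. Therefore $\kappa_2=f_1-f_0-2\ge f_0-2>0$ and $[\mathbf d^2]=2f_1-4f_0+4\ge4$.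

\emph{The case $d=5$.} The monomials with two letters $\mathbf d$ are $\mathbf d^2\mathbf c$, $\mathbf{dcd}$ and $\mathbf{cd}^2$; their letters $\mathbf d$ start at positions $\{1,3\}$, $\{1,4\}$ and $\{2,4\}$. The positions $j$ with $u_j\ne u_{j+1}$ are $1,2,3$ in $\mathbf{babaa}$, they are $1,3,4$ in $\mathbf{baaba}$, and $1,2,3,4$ in $\mathbf{ababa}$. By \eqref{eq:rule},
\begin{align*}
h_{\{1,3\}}&=1+\kappa_0+\kappa_1+\kappa_2+[\mathbf d^2\mathbf c],\\
h_{\{1,4\}}&=1+\kappa_0+\kappa_2+\kappa_3+[\mathbf d^2\mathbf c]+[\mathbf{dcd}],\\
h_{\{2,4\}}&=h_{\{1,4\}}+\kappa_1+[\mathbf{cd}^2].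
\end{align*}
From $f_{\{1,3\}}=3f_2$, $f_{\{1,4\}}=4f_3$ and $f_{\{2,4\}}=6f_3$ we get $h_{\{1,3\}}=2f_2-f_0+1$, $h_{\{1,4\}}=3f_3-f_0+1$ and $h_{\{2,4\}}=5f_3-f_1+1$. Since $\kappa_0+\kappa_1+\kappa_2=f_2+f_0-4$ and $\kappa_0+\kappa_2+\kappa_3=f_3+f_0-4$, we obtain in turn
\[
[\mathbf d^2\mathbf c]=f_2-2f_0+4,\qquad[\mathbf{dcd}]=2f_3-f_2,\qquad[\mathbf{cd}^2]=2f_3-2f_1+2f_0 .
\]
Every edge link has Euler characteristic $2$; summing over the edges gives $3f_2-6f_3+10f_4=2f_1$, and with $5f_4=2f_3$ we get $2f_3=3f_2-2f_1$. By \eqref{eq:ineq}, $2f_1\ge5f_0$ and $3f_2\ge4f_1$, so $f_2\ge\frac{10}3f_0$. Hence $\kappa_2\ge\frac13f_1+f_0-2>0$, $\kappa_3=\frac12f_2-f_0>0$, $[\mathbf d^2\mathbf c]>0$, $[\mathbf{dcd}]=2(f_2-f_1)>0$ and $[\mathbf{cd}^2]=3f_2-4f_1+2f_0\ge2f_0>0$.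
\end{proof}

\section{The defect}\label{sec:defect}

We will build complexes by taking unions, identifying faces and deleting facets. Each operation changes many links at once, but it changes the indicator function of the complex in a simple additive way. We therefore extend $e_\Delta$ and $\chi$ linearly to functions.

Fix an infinite vertex set and consider finitely supported integer functions $g$ on its nonempty finite subsets. Define
\[
(Tg)(G)=\sum_{H\supseteq G}(-1)^{|H|}g(H),\qquad D=1+T,\qquad\chi(g)=\sum_{G}(-1)^{|G|-1}g(G).
\]
The operators $T$, $D$ and the functional $\chi$ are linear, and $Tg$ is again finitely supported. Let $1_\Delta$ be the indicator function of the nonempty faces of a complex $\Delta$, so $\chi(1_\Delta)=\chi(\Delta)$, and let $\delta_H$ be the indicator function of the single set $H$. For a finite set $F$, let $2^F$ be the full simplex on $F$ and $\partial F=2^F\setminus\{F\}$ its boundary. The \emph{defect} of $\Delta$ is the function $D1_\Delta$. It vanishes on non-faces, and $D1_\Delta(G)=1+e_\Delta(G)$ for $\emptyset\neq G\in\Delta$. An \emph{even complex} is a pure complex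 of even dimension $m\geq 0$ with $D1_\Delta=0$. By \eqref{eq:semi} with $d=m+1$ odd, \emph{the even complexes are exactly the semi-Eulerian complexes of even dimension}. A disjoint union of even complexes of the same dimension is even. We call a set \emph{even} or \emph{odd} according to its cardinality.

\begin{lemma}\label{lem:calc}
\begin{enumerate}
\item[(a)] If $Dg$ vanishes on all even sets, then $Dg=0$.
\item[(b)] $D\delta_H(G)$ equals $1+(-1)^{|H|}$ if $G=H$, equals $(-1)^{|H|}$ if $G\subsetneq H$, and is $0$ otherwise.
\item[(c)] If $F$ is odd, then $D(1_{2^F}+\delta_F)=0$ and $\chi(1_{2^F}+\delta_F)=2$.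
\item[(d)] If $\sigma$ is even and nonempty, then $D1_{\partial\sigma}=0$ and $\chi(\partial\sigma)=2$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use that $\sum_{G\subseteq H\subseteq K}(-1)^{|H|}$ is $(-1)^{|G|}$ if $K=G$ and $0$ if $K\supsetneq G$.

(a) Exchanging sums, $T^2g(G)=\sum_{K\supseteq G}(-1)^{|K|}g(K)\sum_{G\subseteq H\subseteq K}(-1)^{|H|}=g(G)$. Hence $TD=T+1=D$. Suppose that $Dg\ne0$ vanishes on even sets and let $G$ be maximal in its support. Then $G$ is odd, and $Dg(G)=T(Dg)(G)=(-1)^{|G|}Dg(G)=-Dg(G)$, a contradiction.

(b) We have $T\delta_H(G)=(-1)^{|H|}$ if $G\subseteq H$ and $0$ otherwise.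

(c) For $\emptyset\ne G\subsetneq F$ we have $D1_{2^F}(G)=1+0$ and $D\delta_F(G)=-1$. At $G=F$ both values are $1-1=0$. Also $\chi(2^F)=1$ and $\chi(\delta_F)=(-1)^{|F|-1}=1$.

(d) For $\emptyset\ne G\subsetneq\sigma$ we have $D1_{\partial\sigma}(G)=1+\bigl(0-(-1)^{|\sigma|}\bigr)=0$, and $\chi(\partial\sigma)=\chi(2^\sigma)-(-1)^{|\sigma|-1}=2$.
\end{proof}

Part (a) halves the work: a pure complex of even dimension is semi-Eulerian as soon as the links of its even faces have Euler characteristic $2$.

\section{Tubes}\label{sec:tubes}

The complexes that we construct have many strong components. The usual way to merge two components is a connected sum, which identifies a facet $F$ of one with a facet $F'$ of the other and deletes it. Here different components share low-dimensional faces, so $F$ and $F'$ may have common vertices or common neighbors, and the identification can collapse or merge other faces. We instead delete $F$ and $F'$ and join their boundaries by a tube on new vertices. Its building block is the boundary of a triangulated prism.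

\begin{lemma}\label{lem:prism}
Let $d\ge3$ be odd and let $A$, $B$ be disjoint $d$-element sets. There is an even complex $S(A,B)$ of dimension $d-1$ with vertex set $A\cup B$ and Euler characteristic $2$ whose facets are $A$, $B$ and $d(d-1)$ further facets, called \emph{side facets}, such that the side facets induce a connected subgraph of the dual graph, and every ridge contained in $A$ or in $B$ lies in a side facet.
\end{lemma}

\begin{proof}
Write $A=\{a_1,\dots,a_d\}$, $B=\{b_1,\dots,b_d\}$ and put
\[
Q_j=\{b_1,\dots,b_j,a_j,\dots,a_d\}\quad(1\le j\le d),\qquad I_j=Q_j\setminus\{a_j\}=Q_{j+1}\setminus\{b_{j+1}\}\quad(1\le j<d).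
\]
Each $Q_j$ has $d+1$ elements (even) and each $I_j$ has $d$ elements (odd). Let $S_1=\partial Q_1$. Given $S_j$, which has $I_j$ as a facet and does not use the vertex $b_{j+1}$, obtain $S_{j+1}$ by deleting the facet $I_j$ and adding the facets $Q_{j+1}\setminus\{x\}$, $x\in I_j$, with their faces. For $j+1<d$ one of the new facets is $Q_{j+1}\setminus\{a_{j+1}\}=I_{j+1}$, so the process continues; put $S(A,B)=S_d$. Every $S_j$ is pure, and
\[
1_{S_{j+1}}=1_{S_j}+1_{\partial Q_{j+1}}-\bigl(1_{2^{I_j}}+\delta_{I_j}\bigr):
\]
the right side is $0+1-0$ on the new faces, which contain $b_{j+1}$; it is $1+1-1$ on nonempty proper subsets of $I_j$ and $1+1-2$ on $I_j$; and it is $1_{S_j}$ elsewhere. By Lemma~\ref{lem:calc}(c),(d) and induction, $D1_{S_j}=0$ and $\chi(S_j)=2$.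

Among the sets $Q_j\setminus\{x\}$, those with $x\in\{a_j,b_j\}$ are $A=Q_1\setminus\{b_1\}$, $B=Q_d\setminus\{a_d\}$ and the deleted sets $I_1,\dots,I_{d-1}$. So the facets of $S_d$ are $A$, $B$ and the $d(d-1)$ sets $Q_j\setminus\{x\}$ with $x\in Q_j\setminus\{a_j,b_j\}$. For fixed $j$ these side facets are pairwise adjacent. For $j<d$ the set $I_j\setminus\{b_j,a_{j+1}\}$ has $d-2\ge1$ elements, and for $x$ in it the side facets $Q_j\setminus\{x\}$ and $Q_{j+1}\setminus\{x\}$ share the ridge $I_j\setminus\{x\}$. This proves connectivity. Finally, a ridge contained in $A$ lies in a second facet, which is not $B$ because the ridge is nonempty and $A\cap B=\emptyset$; the same holds with $A$ and $B$ exchanged.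
\end{proof}

For $d=3$ the side facets $a_1a_2b_1$, $a_1a_3b_1$, $a_2a_3b_2$, $a_2b_1b_2$, $a_3b_2b_3$, $a_3b_1b_3$ triangulate the three quadrilateral sides of a triangular prism.

One prism cannot join $F$ to $F'$ if these sets intersect. With two prisms $S(F,W)$ and $S(W,F')$, a set that mixes vertices of $W$ and of $F\cap F'$ could be a face of both. Three prisms avoid these problems.

\begin{lemma}\label{lem:tube}
Let $\Delta$ be an even complex of dimension $d-1\ge2$ with $N\ge2$ strong components. There is an even complex $\Delta^+$ of dimension $d-1$ with $N-1$ strong components, $\chi(\Delta^+)=\chi(\Delta)-2$ and $f(\Delta^+)\le f(\Delta)+3d^2$.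
\end{lemma}

\begin{proof}
Let $F,F'$ be facets in different strong components, let $W,U$ be disjoint $d$-sets of new vertices, and put $S_1=S(F,W)$, $S_2=S(W,U)$, $S_3=S(U,F')$ and
\[
\Delta^+=(\Delta\cup S_1\cup S_2\cup S_3)\setminus\{F,W,U,F'\}.
\]
Only facets are deleted, so $\Delta^+$ is a complex. It is pure: a proper subset of a deleted facet lies in a ridge of that facet, hence in a side facet of some $S_i$, and side facets are not deleted. Comparing vertex sets gives
\[
S_1\cap\Delta=2^F,\quad S_1\cap S_2=2^W,\quad S_2\cap S_3=2^U,\quad S_3\cap\Delta=2^{F'},\quad S_1\cap S_3=2^{F\cap F'},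
\]
and $S_2\cap\Delta=\{\emptyset\}$. We claim that
\[
1_{\Delta^+}=1_\Delta+\sum_{i=1}^31_{S_i}-\sum_{Y\in\{F,W,U,F'\}}\bigl(1_{2^Y}+\delta_Y\bigr).
\]
Indeed, a set contained in none of $F,W,U,F'$ lies in at most one of the four complexes. A nonempty proper subset of exactly one $Y$ gets the value $1+1-1=1$, each $Y$ gets $1+1-2=0$, and a nonempty subset of $F\cap F'$ lies in $\Delta,S_1,S_3$ and gets $3-2=1$. By Lemmas~\ref{lem:calc}(c) and~\ref{lem:prism}, $D1_{\Delta^+}=0$ and $\chi(\Delta^+)=\chi(\Delta)+3\cdot2-4\cdot2$. The facets of $\Delta^+$ are those of $\Delta$ other than $F,F'$ and the $3d(d-1)<3d^2$ side facets.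

The side facets are connected to each other: those of each $S_i$ are, a ridge of $W$ lies in side facets of $S_1$ and of $S_2$, and a ridge of $U$ lies in side facets of $S_2$ and of $S_3$. Let $F_0\ne F$ be a facet in the old component of $F$, and take a path in the dual graph of $\Delta$ from $F_0$ to its first visit to $F$. The facets before $F$ on this path differ from $F'$, which lies in another component, so they survive. The last of them contains a ridge of $F$, which lies in a side facet of $S_1$. So $F_0$ is connected to the tube, and the same argument applies to the component of $F'$. A ridge shared by a side facet and a facet of $\Delta$ lies in $F$ or $F'$, so no other component meets the tube in a ridge. Thus two components merge and the others are unchanged.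
\end{proof}

Applying Lemma~\ref{lem:tube} repeatedly gives the reduction that guides the rest of the proof.

\begin{corollary}\label{cor:tube}
If $\Delta_0$ is an even complex of dimension $d-1\ge2$ with $N$ strong components, then there is a semi-Eulerian pseudomanifold $\Delta$ of dimension $d-1$ with $\chi(\Delta)\ge\chi(\Delta_0)-2N$ and $f(\Delta)\le f(\Delta_0)+3d^2N$.
\end{corollary}

\section{Gluing spheres along a code}\label{sec:code}

The boundary of a simplex on an even number $p$ of vertices has defect $0$, Euler characteristic $2$ and $p$ facets. To raise $\chi$ without adding facets, we let many such spheres share low-dimensional faces.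

\begin{lemma}\label{lem:glue}
Let $p\ge2$ be even, let $(\sigma_i)_{i\in I}$ be a finite nonempty family of $p$-element sets, and let $\Sigma=\bigcup_i\partial\sigma_i$. For a nonempty face $H$ of $\Sigma$ let $m(H)$ be the number of $i$ with $H\subsetneq\sigma_i$. Then $\Sigma$ is pure of dimension $p-2$,
\begin{equation}\label{eq:gluechi}
\chi(\Sigma)=2|I|+\sum_{H}(-1)^{|H|}\bigl(m(H)-1\bigr),
\end{equation}
and for every nonempty even face $G$,
\begin{equation}\label{eq:glueD}
D1_\Sigma(G)=-2\bigl(m(G)-1\bigr)-\sum_{H\supsetneq G}(-1)^{|H|}\bigl(m(H)-1\bigr).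
\end{equation}
\end{lemma}

\begin{proof}
We have $1_\Sigma=\sum_i1_{\partial\sigma_i}-\sum_H(m(H)-1)\delta_H$. Apply $\chi$ and $D$ and use $\chi(\delta_H)=(-1)^{|H|-1}$ and Lemma~\ref{lem:calc}(b),(d).
\end{proof}

Call $H$ \emph{repeated} if $m(H)>1$. Repeated vertices lower $\chi$ and do not enter \eqref{eq:glueD}, so they cause no defect. Repeated edges raise $\chi$ but create a negative defect, which repeated triangles can cancel at the price of lowering $\chi$ again. The following example shows that the cancellation can be exact while edges and triangles together still give a net gain.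

\begin{example}\label{ex:cross}
Let $E\subset\mathbb F_2^5$ be the set of the $16$ vectors of even weight. Take vertices $(i,y)$ with $1\le i\le5$, $y\in\mathbb F_2$, and one vertex $w_a$ for each $a\in E$. Let $\sigma_a=\{(i,a_i):1\le i\le5\}\cup\{w_a\}$ and $\Sigma=\bigcup_a\partial\sigma_a$, a union of sixteen $4$-spheres with $96$ facets. A face containing some $w_a$ is not repeated. Prescribing $j\le4$ coordinates leaves $2^{4-j}$ vectors of $E$, so the repeated faces are $10$ vertices with $m=8$, $\binom52\cdot4=40$ edges with $m=4$ and $\binom53\cdot8=80$ triangles with $m=2$.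

The link of a repeated edge $G$ is the union of the four $2$-spheres $\partial(\sigma_a\setminus G)$. Two of the four vectors $a$ differ in exactly two of the three free coordinates, so two of these spheres share exactly one vertex, and no vertex lies in three of them. The link consists of four $2$-spheres touching pairwise in six points. It is far from a sphere, but its Euler characteristic is $4\cdot2-6=2$. In terms of \eqref{eq:glueD}, $D1_\Sigma(G)=-2\cdot3+6=0$. No other even face is contained in a repeated face, so $\Sigma$ is an even complex by Lemma~\ref{lem:calc}(a). By \eqref{eq:gluechi},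
\[
\chi(\Sigma)=16\cdot2-10\cdot7+40\cdot3-80\cdot1=2 .
\]
Edges and triangles gain $120-80=40$, that is $\frac52$ per sphere, and the vertices lose $70$.
\end{example}

In the example the vertices eat up the gain. But a sphere with $p$ vertices can lose at most $p$ through repeated vertices, while a $p$-element set contains about $p^2$ five-element subsets that pairwise share at most one point. We run the example on all of them at once.

\begin{proposition}\label{prop:pos}
For every $r>0$ and every sufficiently large even $m$ there is an even complex of dimension $m$ with $\chi\ge rf$.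
\end{proposition}

\begin{proof}
Let $p=m+2\ge50$. By Bertrand's postulate (for every integer $n\ge1$ there is a prime in $(n,2n]$), applied to $n=\lfloor p/10\rfloor$, there is a prime $\ell$ with $5\le p/10<\ell\le p/5$. Label $5\ell$ of the elements of $[p]$ as $(i,y)$ with $0\le i\le4$, $y\in\mathbb Z_\ell$, and let $\mathcal L$ be the family of the $\ell^2$ five-element \emph{lines} $L_{\alpha,\beta}=\{(i,\alpha+i\beta):0\le i\le4\}$, $\alpha,\beta\in\mathbb Z_\ell$. If two lines share points with first coordinates $i\ne j$, then $(i-j)(\beta-\beta')=0$ in the field $\mathbb Z_\ell$ with $0<|i-j|<\ell$, so $\beta=\beta'$ and $\alpha=\alpha'$. Thus lines with different parameters share at most one point.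

For a line $L$ let $E_L\subset\mathbb F_2^L$ be the group of vectors of even weight, and let $\Gamma=\bigoplus_{L\in\mathcal L}E_L$. The spheres are indexed by $a=(a_L)_L\in\Gamma$. For $v\in[p]$ define the subgroup
\[
U_v=\{a\in\Gamma:\ a_L=0\text{ if }v\notin L,\ \text{and }(a_L)_v=0\text{ if }v\in L\},
\]
and put $\sigma_a=\{(v,a+U_v):v\in[p]\}$ and $\mathcal C=\bigcup_{a\in\Gamma}\partial\sigma_a$. (For $p=6$ and a single line, the coset $a+U_v$ records $a_v$ if $v\in L$ and records $a$ if $v\notin L$; this is Example~\ref{ex:cross}.) The \emph{type} of a face is its set $G\subsetneq[p]$ of first coordinates. Put $U_G=\bigcap_{v\in G}U_v$. The faces of type $G$ in $\sigma_a$ and $\sigma_{a'}$ coincide if and only if $a-a'\in U_G$. So the faces of type $G$ correspond to the $|\Gamma|/|U_G|$ cosets of $U_G$, and each has multiplicity $m=|U_G|$.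

The condition $a_L=0$ for $v\notin L$ keeps the lines from interacting. If $a\in U_G$ and $a_L\ne0$, then $G\subseteq L$, and for $|G|\ge2$ there is at most one such line. Hence for $|G|\geq 2$ we have $U_G=0$ if $G$ lies in no line, and if $G\subseteq L$ then $U_G$ consists of the even-weight vectors supported on $L\setminus G$, so $|U_G|=4,2,1,1$ for $|G|=2,3,4,5$. The repeated faces are therefore vertices, and edges and triangles whose type lies in a line.

The only even faces contained in repeated faces are the edges $F$ of type $G\subseteq L$. A repeated triangle containing $F$ has type $G\cup\{x\}$ with $x\in L\setminus G$, since $L$ is the only line through $G$. There are three such $x$, and for each the coset of $U_G$ belonging to $F$ splits into $4/2=2$ cosets of $U_{G\cup\{x\}}$. By \eqref{eq:glueD}, $D1_{\mathcal C}(F)=-2\cdot3+6\cdot1=0$, so $\mathcal C$ is even by Lemma~\ref{lem:calc}(a).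

Facets have types of size $p-1>5$, so they are not repeated and $f(\mathcal C)=p|\Gamma|$. A type $G$ contributes $(-1)^{|G|}|\Gamma|\,(1-1/|U_G|)$ to the sum in \eqref{eq:gluechi}, and each line contains $10$ pairs and $10$ triples that lie in no other line. Therefore
\begin{equation}\label{eq:codechi}
\frac{\chi(\mathcal C)}{|\Gamma|}=2-\sum_{v\in[p]}\Bigl(1-\frac1{|U_v|}\Bigr)+\ell^2\Bigl(10\cdot\frac34-10\cdot\frac12\Bigr)\ge2-p+\frac52\ell^2>\frac{p^2}{40}-p .
\end{equation}
So $\chi/f>p/40-1$, which is at least $r$ for large $p$.
\end{proof}

By Theorem~\ref{thm:coef}, these complexes already have a negative $\mathbf{cd}$-coefficient when $p\geq 80$, but they are not strongly connected. Their ridges are not repeated, so each of the $|\Gamma|$ spheres is a strong component. By \eqref{eq:codechi} a sphere contributes at most $2+p^2/10$ to $\chi$, while a tube costs about $3p^2$ facets. We need a gluing pattern with a higher power of $p$. Its defect will not vanish, and the complexes of Proposition~\ref{prop:pos} will serve to repair it.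

\section{Repairing a defect}\label{sec:repair}

The \emph{join} of complexes $M$, $Z$ on disjoint vertex sets is $M*Z=\{G\cup G':G\in M,\ G'\in Z\}$. It has dimension $\dim M+\dim Z+1$, it is pure with $f(M)f(Z)$ facets if $M$ and $Z$ are pure, and \eqref{eq:e} factors:
\begin{equation}\label{eq:join}
e_{M*Z}(G\cup G')=e_M(G)\,e_Z(G')\qquad(G\in M,\ G'\in Z).
\end{equation}
A \emph{site} is a pure complex $Z$ of odd dimension with $e_Z(G)=1$ for all $G\in Z$, including $G=\emptyset$; by \eqref{eq:semi} this is an Eulerian complex of odd dimension. A cycle of length $n\ge3$ is a site, since $e$ equals $1$ on an edge, $-1+2$ on a vertex and $1-n+n$ on $\emptyset$. By \eqref{eq:join} the join of two cycles is a site of dimension $3$. These are the only sites we use.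

The model for the next lemma is a triangulated disk $\Lambda$ with boundary cycle $Z$. Boundary edges and boundary vertices have links of Euler characteristic $1$, so $D1_\Lambda=1_Z$, and attaching the cone over $Z$, the join of $Z$ with one point, removes the defect. Replacing the point by an even complex $M$ removes $\chi(M)$ units of defect, and $\chi(M)$ may be large or negative.

\begin{lemma}\label{lem:attach}
Let $\Lambda$ be pure of even dimension $m$, let $Z_\alpha\subseteq\Lambda$ be finitely many subcomplexes that are sites, and let $M_\alpha$ be even complexes of dimension $m-\dim Z_\alpha-1$ whose vertex sets are disjoint from each other and from that of $\Lambda$. Then $\Delta=\Lambda\cup\bigcup_\alpha M_\alpha*Z_\alpha$ is pure of dimension $m$, and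
\[
D1_\Delta=D1_\Lambda-\sum_\alpha\chi(M_\alpha)1_{Z_\alpha},\qquad\chi(\Delta)=\chi(\Lambda)+\sum_\alpha\chi(M_\alpha),
\]
\[
f(\Delta)=f(\Lambda)+\sum_\alpha f(M_\alpha)f(Z_\alpha).
\]
\end{lemma}

\begin{proof}
Let $R_\alpha=M_\alpha*Z_\alpha$, which is pure of dimension $m$. A face of $R_\alpha$ that is not in $Z_\alpha$ contains a vertex of $M_\alpha$, so it lies neither in $\Lambda$ nor in another $R_{\alpha'}$. This gives the facet count and $1_\Delta=1_\Lambda+\sum_\alpha(1_{R_\alpha}-1_{Z_\alpha})$. Fix $\alpha$ and drop the index. We have $e_M(G)=-1$ for $G\ne\emptyset$, $e_M(\emptyset)=1-\chi(M)$ and $e_Z\equiv1$. By \eqref{eq:join}, $D1_R=1+e_R$ equals $0$ on faces meeting $M$ and $2-\chi(M)$ on nonempty faces of $Z$. Since $D1_Z=2\cdot1_Z$, we get $D(1_R-1_Z)=-\chi(M)1_Z$. Finally $\chi(R)=1-e_R(\emptyset)=\chi(M)$ and $\chi(Z)=1-e_Z(\emptyset)=0$.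
\end{proof}

The hypothesis $e_Z(\emptyset)=1$ makes the faces of $M$ itself free of defect. We call $M_\alpha$ a \emph{patch}. A patch must have a prescribed Euler characteristic and few facets; the next lemma produces it from one efficient complex.

\begin{lemma}\label{lem:adjust}
Let $\epsilon=\pm1$ and $r>0$, and let $M_0$ be an even complex of dimension $m$ with $\epsilon\chi(M_0)\ge rf(M_0)$. There is a constant $c_0$, depending only on $M_0$, such that for every even $n\ge2$ there is an even complex $M$ of dimension $m$ with $\epsilon\chi(M)=n$ and $f(M)\le n/r+c_0$.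
\end{lemma}

\begin{proof}
Replacing $M_0$ by two disjoint copies, we may assume that $n_0=\epsilon\chi(M_0)>0$ is even. Let $M$ be the disjoint union of $t$ copies of $M_0$ and $t'$ boundaries of $(m+1)$-simplices, each with $\chi=2$ and $m+2$ facets. If $\epsilon=1$, take $t=\lfloor n/n_0\rfloor$ and $t'=(n-tn_0)/2$. If $\epsilon=-1$, take $t=\lceil n/n_0\rceil$ and $t'=(tn_0-n)/2$. In both cases $t'$ is an integer because $n,n_0$ are even, $0\le t'<n_0/2$, $t+t'\geq 1$ and $\epsilon\chi(M)=n$. As $t\le n/n_0+1$ and $f(M_0)\le n_0/r$, we get $f(M)\le n/r+f(M_0)+n_0(m+2)/2$.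
\end{proof}

\section{Polynomial complexes}\label{sec:poly}

We now want a family of spheres in which all faces with fewer than $k$ elements are repeated many times and larger faces are not repeated. Graphs of polynomials of degree less than $k$ have this property. Let $s$ be a power of $2$, let $X\subseteq\mathbb F_s$ have even cardinality $p\ge k+2$, and for each of the $s^k$ polynomials $g$ over $\mathbb F_s$ of degree less than $k$ put $\sigma_g=\{(x,g(x)):x\in X\}$. Define
\[
\Pi_k=\Pi_k(p,s)=\bigcup_g\partial\sigma_g ,
\]
pure of dimension $p-2$. A subset of $X\times\mathbb F_s$ is \emph{transversal} if its first coordinates are distinct, and it lies \emph{over} the set of these coordinates. Every face is transversal. By Lagrange interpolation, a transversal $j$-set lies in exactly $s^{k-j}$ sets $\sigma_g$ if $j\le k$, and in at most one if $j\ge k$. So all $\binom pjs^j$ transversal $j$-sets with $j\le k$ are faces, the repeated faces are those with $j<k$, and $f(\Pi_k)=ps^k$.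

From now on $O(\cdot)$ refers to $s\to\infty$ with all other parameters fixed. By \eqref{eq:gluechi} and the identity $\sum_{j=0}^{n}(-1)^j\binom pj=(-1)^n\binom{p-1}n$,
\begin{equation}\label{eq:polychi}
\chi(\Pi_k)=2s^k+\sum_{j=1}^{k-1}(-1)^j\binom pj(s^k-s^j)=s^k\Bigl(1+(-1)^{k-1}\binom{p-1}{k-1}\Bigr)+O(s^{k-1}).
\end{equation}
A positive contribution per sphere needs $k$ odd, and $k=3$ gives only about $p^2/2$, less than the price of a tube. So the final construction uses $k=5$.

A transversal pair lies in $(p-2)s$ transversal triples and in $\binom{p-2}2s^2$ transversal $4$-sets. Hence \eqref{eq:glueD} gives the defect on even sets. For $k=4$ it equals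
\begin{equation}\label{eq:D4}
\lambda=-2(s^2-1)+(p-2)s(s-1)=(s-1)\bigl((p-4)s-2\bigr)
\end{equation}
on transversal pairs and $0$ on all other even sets. For $k=5$ it equals
\begin{equation}\label{eq:D5}
\begin{array}{ll}
-2(s-1)&\text{on transversal $4$-sets},\\[2pt]
-2(s^3-1)+(p-2)s(s^2-1)-\binom{p-2}2s^2(s-1)&\text{on transversal pairs},
\end{array}
\end{equation}
and $0$ on all other even sets. By Lemma~\ref{lem:attach} a negative defect calls for patches with negative Euler characteristic. The complex $\Pi_2$ is even, since only its vertices are repeated, but $-\chi(\Pi_2)<ps^2=f(\Pi_2)$ by \eqref{eq:polychi}, and this ratio is too small for our purpose. The complex $\Pi_4$ has $\chi$ of order $-p^3s^4/6$, and its defect $\lambda$ is positive, so Proposition~\ref{prop:pos} supplies its patches.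

It remains to choose sites that cover each transversal pair once. Long cycles are best: a patch on a cycle repairs all its edges, while its Euler characteristic is counted only once.

\begin{lemma}\label{lem:ham}
For distinct $x,x'\in X$, the transversal pairs over $\{x,x'\}$ are partitioned into $s/2$ cycles $Z^{xx'}_1,\dots,Z^{xx'}_{s/2}$ of length $2s$, each passing through all $2s$ vertices over $x$ and $x'$.
\end{lemma}

\begin{proof}
Label the vertices over $x$ as $u_y$ and those over $x'$ as $v_y$, with $y\in\mathbb Z_s$. For $t\in\{0,2,\dots,s-2\}$ the edges $u_yv_{y+t}$ and $u_yv_{y+t+1}$, $y\in\mathbb Z_s$, form the single cycle $u_0,v_{t+1},u_1,v_{t+2},u_2,\dots,u_{s-1},v_t,u_0$. As $s$ is even, each difference $j\in\{0,\dots,s-1\}$ equals $t$ or $t+1$ for exactly one such $t$, so each edge $u_yv_{y+j}$ lies in exactly one cycle.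
\end{proof}

\begin{proposition}\label{prop:neg}
For every $r>0$ and every sufficiently large even $m$ there is an even complex of dimension $m$ with $-\chi\ge rf$.
\end{proposition}

\begin{proof}
Let $p=m+2\geq 6$ be so large that Proposition~\ref{prop:pos} applies in dimension $p-4$ with ratio $6r$, and that
\begin{equation}\label{eq:cond4}
\binom{p-1}3-1>rp+\frac{p(p-1)(p-4)}{12};
\end{equation}
the left side grows like $p^3/6$ and the right side like $p^3/12$. Let $s\ge p$ be a power of $2$. The number $\lambda$ in \eqref{eq:D4} is positive, even because $s$ is even, and at most $(p-4)s^2$. By Lemma~\ref{lem:adjust} with $\epsilon=1$ there is an even complex $M$ of dimension $p-4$ with $\chi(M)=\lambda$ and $f(M)\le(p-4)s^2/(6r)+c_0$, where $c_0$ does not depend on $s$. Let $\Delta$ arise from $\Pi_4(p,s)$ by attaching a new copy of $M$ as a patch to each of the $\binom p2\frac s2$ cycles $Z_i^{xx'}$; these are subcomplexes of $\Pi_4$ because transversal pairs are faces, and the dimensions match: $(p-2)-1-1=p-4$. Each transversal pair lies in exactly one cycle, and the cycles contain no other nonempty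 even sets. By Lemma~\ref{lem:attach} the defect vanishes on even sets, so $\Delta$ is even by Lemma~\ref{lem:calc}(a). The patches contribute $\binom p2\frac s2\lambda=O(s^3)$ to $\chi$, so by \eqref{eq:polychi} and Lemma~\ref{lem:attach},
\begin{align*}
-\chi(\Delta)&=s^4\Bigl(\binom{p-1}3-1\Bigr)+O(s^3),\\
rf(\Delta)&\le rps^4+r\binom p2\frac s2\cdot2s\Bigl(\frac{(p-4)s^2}{6r}+c_0\Bigr)=s^4\Bigl(rp+\frac{p(p-1)(p-4)}{12}\Bigr)+O(s^2).
\end{align*}
By \eqref{eq:cond4}, $-\chi(\Delta)>rf(\Delta)$ for large $s$.
\end{proof}

The patches are negligible in $\chi$ but not in $f$: they add about $p^3s^4/(12r)$ facets, which would be comparable with $|\chi|$ if their ratio were not large. This is why efficient patches are needed, here and in the next section.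

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection*{Parameters}
Fix $C\ge0$ and put $r=16(C+1)$. Let $d$ be odd and $p=d+1$, which is even. Take $d$ so large that $p\ge11$, that Proposition~\ref{prop:neg} applies with this $r$ in the dimensions $d-3$ and $d-5$, and that
\begin{equation}\label{eq:cond5}
\binom d4-1>(C+1)\Bigl(p+\frac{p^4}{3r}+3d^2\Bigr)=\frac{(d+1)^4}{48}+(C+1)(d+1+3d^2).
\end{equation}
The left side grows like $d^4/24$ and the right side like $d^4/48$, so all this holds for every odd $d\ge d_0(C)$. Let $c_0$ be a constant that works in Lemma~\ref{lem:adjust}, with $\epsilon=-1$, in both dimensions. Let $s\ge p$ be a power of $2$, fix a linear order on $X$, and start from $\Pi_5=\Pi_5(p,s)$, of dimension $p-2=d-1$. A site that repairs $4$-sets also changes the defect on pairs, so we treat $4$-sets first.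

\subsection*{Repairing $4$-sets}
For each $4$-subset $x_1<x_2<x_3<x_4$ of $X$ and all $1\le i,j\le s/2$ take the site $Z=Z_i^{x_1x_2}*Z_j^{x_3x_4}$. It has dimension $3$ and $4s^2$ facets. Its faces are transversal with at most $4$ elements, so $Z\subseteq\Pi_5$. To each of these $\binom p4\frac{s^2}4$ sites assign a patch $M$ of dimension $(d-1)-3-1=d-5$ with
\[
\chi(M)=-2(s-1),\qquad f(M)\le\frac{2s}r+c_0 .
\]
It raises the defect by $2(s-1)$ on the faces of $Z$. A transversal $4$-set over $\{x_1,\dots,x_4\}$ is the union of a pair over $\{x_1,x_2\}$ and a pair over $\{x_3,x_4\}$, so it lies in exactly one site, and by \eqref{eq:D5} its defect becomes $0$.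

Consider a transversal pair over $\{x,x'\}$ and a $4$-subset of $X$ containing $x,x'$. If $\{x,x'\}$ is $\{x_1,x_2\}$ or $\{x_3,x_4\}$, then the pair determines one of the indices $i,j$ and lies in $s/2$ sites. Otherwise it has one vertex in each factor of the join, and it lies in all $s^2/4$ sites, because every cycle passes through all vertices over its two points. So the number $n_{xx'}$ of sites containing the pair depends only on $\{x,x'\}$, and $n_{xx'}\le\binom{p-2}2\frac{s^2}4$. The defect on such pairs becomes $-\mu_{xx'}$, where
\[
\mu_{xx'}=2(s^3-1)-(p-2)s(s^2-1)+\binom{p-2}2s^2(s-1)-2(s-1)n_{xx'} .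
\]
This number is even, since $s$ is even. The last two terms together are at least $\frac12\binom{p-2}2s^2(s-1)\ge\frac14\binom{p-2}2s^3=(p-2)\frac{p-3}8s^3\ge(p-2)s^3$, where we used $s-1\ge s/2$ and $p\ge11$. Hence $\mu_{xx'}\ge2(s^3-1)>0$. Dropping the negative terms gives $\mu_{xx'}\le\bigl(2+\binom{p-2}2\bigr)s^3=\frac12(p^2-5p+10)s^3\le\frac12p^2s^3$.

\subsection*{Repairing pairs}
The remaining defect is constant along each cycle $Z_i^{xx'}$. To each of these $\binom p2\frac s2$ cycles assign a patch $M$ of dimension $d-3$ with
\[
\chi(M)=-\mu_{xx'},\qquad f(M)\le\frac{p^2s^3}{2r}+c_0 ,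
\]
which exists by Lemma~\ref{lem:adjust} because $\mu_{xx'}$ is even and positive. It raises the defect on the edges of the cycle to $0$ and does not affect larger sets. Let $\Delta_0$ be obtained from $\Pi_5$ by attaching all patches of both kinds, on pairwise disjoint sets of new vertices. By Lemma~\ref{lem:attach} its defect vanishes on even sets, so $\Delta_0$ is an even complex of dimension $d-1$ by Lemma~\ref{lem:calc}(a).

\subsection*{Counting}
The patches contribute $-\binom p4\frac{s^2}4\cdot2(s-1)-\sum_{\{x,x'\}}\frac s2\mu_{xx'}=O(s^4)$ to the Euler characteristic, so \eqref{eq:polychi} gives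
\[
\chi(\Delta_0)=s^5\Bigl(1+\binom d4\Bigr)+O(s^4).
\]
By Lemma~\ref{lem:attach} and the bounds $2\binom p4\le p^4/12$ and $\frac{p^2}2\binom p2\le p^4/4$,
\begin{align*}
f(\Delta_0)&\le ps^5+\binom p4\frac{s^2}4\cdot4s^2\Bigl(\frac{2s}r+c_0\Bigr)+\binom p2\frac s2\cdot2s\Bigl(\frac{p^2s^3}{2r}+c_0\Bigr)\\
&\le s^5\Bigl(p+\frac{p^4}{3r}\Bigr)+O(s^4).
\end{align*}
Let $N$ be the number of strong components of $\Delta_0$. The facets of one $\partial\sigma_g$ are pairwise adjacent. Each site $Z$ is strongly connected: in a join of two cycles, moving one of the two edges along its cycle passes to an adjacent facet. Hence, for a facet $F$ of a patch $M$, the facets $F\cup G$ with $G$ a facet of $Z$ lie in one strong component, and $M*Z$ meets at most $f(M)$ components. Therefore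
\[
N\le s^5+\binom p4\frac{s^2}4\Bigl(\frac{2s}r+c_0\Bigr)+\binom p2\frac s2\Bigl(\frac{p^2s^3}{2r}+c_0\Bigr)=s^5+O(s^4).
\]

\subsection*{Conclusion}
Corollary~\ref{cor:tube} gives a semi-Eulerian simplicial pseudomanifold $\Delta$ of dimension $d-1$ with
\[
\chi(\Delta)\ge s^5\Bigl(\binom d4-1\Bigr)-O(s^4),\qquad f_{d-1}(\Delta)\le s^5\Bigl(p+\frac{p^4}{3r}+3d^2\Bigr)+O(s^4).
\]
By the strict inequality \eqref{eq:cond5}, $\chi(\Delta)>(C+1)f_{d-1}(\Delta)$ once $s$ is large enough. By Theorem~\ref{thm:coef}, the coefficient of $\mathbf c^{d-2}\mathbf d$ is $f_{d-1}(\Delta)-\chi(\Delta)<-C\,f_{d-1}(\Delta)$. This proves Theorem~\ref{thm:main}. \qed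

\begin{thebibliography}{9}

\bibitem{CGS}
Felipe Caster, Dan Guyer, and Jos\'e Alejandro Samper,
\emph{Poset Partitions and the Combinatorics of the $\mathbf{cd}$-Index},
arXiv:2602.02913 (2026).

\bibitem{JSV}
Juhnke-Kubitzke, Samper and Venturello, 2024.

\end{thebibliography}
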